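\title{Finitely generated nilpotent strongly verbally closed groups are abelian}

\begin{abstract}
A group is strongly verbally closed if it is algebraically closed in every group that contains it as a verbally closed subgroup. We show that a finitely generated nilpotent group, and more generally a nilpotent group of finite Pr\"ufer rank, is strongly verbally closed if and only if it is abelian. A nonabelian group $G$ of this kind is embedded in a central product with a nilpotent group of class two in which a central element of $G$ becomes a long product of commutators. The proof that $G$ is verbally closed in this product combines elementary divisors of alternating matrices, the Magnus embedding, and nontrivial zeros of forms in many variables over $\mathbb{Q}_p$.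
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F_n=F(x_1,\dots,x_n)$ be the free group, and let $H$ be a subgroup of a group $G$. The subgroup $H$ is \emph{verbally closed} in $G$ if every equation
\[
w(x_1,\dots,x_n)=h,\qquad w\in F_n,\ h\in H,
\]
that has a solution in $G$ has a solution in $H$. It is \emph{algebraically closed} in $G$ if every finite system $w_1=1,\dots,w_k=1$ with coefficients from $H$, that is, with $w_i$ in the free product $H*F_n$, that has a solution in $G$ has a solution in $H$. For $w\in F_n$ let $w(H)\subseteq H$ be the set of values of $w$ on $n$-tuples from $H$. Then $H$ is verbally closed in $G$ if and only if $w(G)\cap H=w(H)$ for all words $w$.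

The equation $w=h$ is the one-equation system $wh^{-1}=1$, so an algebraically closed subgroup is verbally closed. A verbal equation is a very special system: it has a single coefficient, placed on the right, and it gives no direct way to require that an unknown commute with a given element of $H$. A group is called \emph{strongly verbally closed} if it is algebraically closed in every group that contains it as a verbally closed subgroup; for such a group the special equations control all systems. It is known that abelian groups have this property, and we recall the reason.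

\begin{proposition}\label{prop:abelian}
Every abelian group is strongly verbally closed.
\end{proposition}

\begin{proof}
Let $H$ be abelian and verbally closed in $G$, and let $A=G/G'$. Suppose that the image of $h\in H$ in $A$ is an $n$-th power, $n\ge0$. Then some equation $x^n\prod_i[x_i,x_i']=h$ is solvable in $G$, hence in $H$, so $h$ is an $n$-th power in $H$. For $n=0$ this says $H\cap G'=1$, and we regard $H$ as a subgroup of $A$. A system with coefficients from $H$ that is solvable in $G$ becomes, in $A$, a solvable system of linear equations with integer matrix and right-hand sides in $H$. An invertible change of equations and unknowns over $\mathbb{Z}$ (Smith normal form) splits it into equations $n_iy_i=h_i$ with $n_i\ge0$, $h_i\in H$. Each of these is solvable in $A$, hence in $H$, and a solution of the linear system in the abelian group $H$ solves the original system.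
\end{proof}

This argument passes to $G/G'$, and it loses $H$ as soon as $H'\ne1$. Nilpotent groups are the nearest class to test. It is known that the discrete Heisenberg group is not strongly verbally closed, and that the same is true of every finite group whose center is not a direct factor, in particular of every finite nonabelian nilpotent group. We do not use these two facts, but they suggest a negative answer to the following question from \cite{Denissov}.

\begin{quote}
\emph{Does there exist a finitely generated nilpotent nonabelian strongly verbally closed group?}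
\end{quote}

The answer is indeed negative.

\begin{theorem}\label{thm:fg}
Let $G$ be a finitely generated nilpotent group of class $c\ge2$. Then $G$ is a verbally closed but not algebraically closed subgroup of some finitely generated nilpotent group $K$ of class $c$. Hence $G$ is not strongly verbally closed.
\end{theorem}

With Proposition~\ref{prop:abelian}, a finitely generated nilpotent group is strongly verbally closed if and only if it is abelian. A group has \emph{finite Pr\"ufer rank} if, for some $r$, each of its finitely generated subgroups can be generated by $r$ elements.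

\begin{theorem}\label{thm:rank}
A nilpotent group of finite Pr\"ufer rank is strongly verbally closed if and only if it is abelian.
\end{theorem}

Theorem~\ref{thm:rank} covers all finitely generated nilpotent groups, all torsion-free nilpotent groups of finite rank, such as $UT_n(\mathbb{Q})$, $n\ge3$, and all nilpotent \v{C}ernikov groups (finite extensions of direct products of finitely many quasicyclic groups). Indeed, each of the groups $UT_n(\mathbb{Q})$, each finitely generated nilpotent group and each \v{C}ernikov group has a finite subnormal series with finite or locally cyclic factors; in the nilpotent case subgroups of finitely generated subgroups are finitely generated, so such a series bounds the number of generators. The overgroup used in the proof of Theorem~\ref{thm:rank} is again nilpotent of the same class $c$ as $G$, so the failure of strong verbal closedness is visible inside the class of nilpotent groups of class $c$. Nothing is claimed here about nonabelian nilpotent groups of infinite Pr\"ufer rank.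

The construction is simple and the difficulty lies in verifying verbal closedness for all words at once. We adjoin to $G$ elements that commute with $G$ and express a central element $z\in G$ as a product of $R$ commutators, with $R$ large. A word either has too small a ``commutator part'' to notice the new elements, or it has so many variables that some of them can be freed and used to produce the missing power of $z$ inside $G$. Section~\ref{sec:K} describes the construction and reduces both theorems to Proposition~\ref{prop:A}, which is proved in Sections~\ref{sec:alt}--\ref{sec:end}.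

\section{The overgroup}\label{sec:K}

\subsection*{Commutator calculus}
We write $[a,b]=a^{-1}b^{-1}ab$, $a^b=b^{-1}ab$ and $[a,b,c]=[[a,b],c]$; the identity $[a,bc]=[a,c]\,[a,b]^c$ is checked by expanding. The lower central series of a group $G$ is $\gamma_1=G$, $\gamma_{j+1}=[\gamma_j,G]$, and $G$ is nilpotent of class $c$ if $\gamma_{c+1}=1\neq\gamma_c$; then $\gamma_c$ is central. We use three standard facts.
\begin{itemize}
\item[(C1)] $[\gamma_i,\gamma_j]\subseteq\gamma_{i+j}$, and the commutator induces a bilinear map $\gamma_i/\gamma_{i+1}\times\gamma_j/\gamma_{j+1}\to\gamma_{i+j}/\gamma_{i+j+1}$.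
\item[(C2)] If $G$ is generated by $t_1,\dots,t_r$ and $j\ge1$, every element of $\gamma_{j+1}$ is congruent modulo $\gamma_{j+2}$ to $\prod_{k=1}^r[t_k,\eta_k]$ for suitable $\eta_k\in\gamma_j$. Indeed, $\gamma_{j+1}$ is generated by the $[a,b]$ with $a\in G$, $b\in\gamma_j$; if $a\equiv\prod_k t_k^{a_k}\pmod{\gamma_2}$, then $[a,b]\equiv\prod_k[t_k,b^{a_k}]$ by (C1), and by (C1) again a product of such expressions is congruent to one of the same form.
\item[(C3)] In $F_n$ the group $\gamma_2/\gamma_3$ is free abelian on the $[x_i,x_j]$, $i<j$; it is isomorphic to $\Lambda^2\mathbb{Z}^n$, with $[a,b]$ corresponding to $\bar a\wedge\bar b$, where the bar denotes the image in $F_n/F_n'=\mathbb{Z}^n$.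
\end{itemize}
The free nilpotent group of class $c$ on $r$ generators is $F_r/\gamma_{c+1}(F_r)$; every $r$-generated nilpotent group of class at most $c$ is a quotient of it. We identify $\Lambda^2\mathbb{Z}^k$ with the group of alternating integer $k\times k$ matrices by $u\wedge v\mapsto uv^T-vu^T$. The matrix of $u\wedge v$ has rank at most $2$.

\subsection*{The groups $L$ and $K$}
For $R\ge1$ and $m\ge0$ let $N$ be the free nilpotent group of class $2$ on $l_1,l_1',\dots,l_R,l_R'$, let $\hat\zeta=\prod_{i=1}^R[l_i,l_i']$, and let
\[
L=L_{R,m}=N/\langle\hat\zeta^{\,m}\rangle ,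
\]
with $\zeta$ the image of $\hat\zeta$. By (C3), $N'\cong\Lambda^2\mathbb{Z}^{2R}$, and $\hat\zeta$ corresponds to the block diagonal matrix $J$ with $R$ blocks $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$. Thus $L/L'\cong\mathbb{Z}^{2R}$, $L'\cong\Lambda^2\mathbb{Z}^{2R}/\mathbb{Z}mJ$ is central, and $\zeta$ has order exactly $m$, where order $0$ means infinite order.

Let $G$ be nilpotent of class $c\ge2$, let $1\ne z\in\gamma_c(G)$, and let $m$ be the order of $z$. The element $(z,\zeta^{-1})$ is central in $G\times L_{R,m}$; put
\begin{equation}\label{eq:K}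
K=(G\times L_{R,m})/\langle(z,\zeta^{-1})\rangle .
\end{equation}
Since $z^s=1$ if and only if $\zeta^s=1$, both $G$ and $L$ embed in $K$. Their images commute elementwise, and $z=\zeta$ in $K$. The group $K$ is a quotient of a group of class $c$ and contains $G$, so it is nilpotent of class $c$; it is finitely generated if $G$ is. For a finite set $S\subseteq G$ consider the system
\[
\Sigma_S:\qquad \prod_{i=1}^R[x_i,x_i']=z,\qquad [x_i,\sigma]=[x_i',\sigma]=1\quad(\sigma\in S,\ 1\le i\le R).
\]
It is solved in $K$ by $l_i,l_i'$, and we shall find $S$ for which it has no solution in $G$.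

Now let $w\in F_n$ and suppose $w(k_1,\dots,k_n)=g\in G$, where $k_i\in K$ is the image of $(a_i,b_i)\in G\times L$. Then $(w(a),w(b))$ lies in the coset $(g,1)\langle(z,\zeta^{-1})\rangle$, so for some integer $s$
\begin{equation}\label{eq:split}
w(b)=\zeta^s,\qquad g=w(a)\,z^s .
\end{equation}
So $G$ is verbally closed in $K$ as soon as $w(G)$ absorbs every power $z^s$ for which $\zeta^s$ is a value of $w$ in $L$.

\begin{example}\label{ex:two}
Let $c=2$, let $G$ be generated by $t_1,\dots,t_r$, and let $w=\prod_{i=1}^{\rho}[x_i,y_i]$. Suppose $\zeta^s\in w(L_{R,m})$. Lifting to $N'$, we find $s'\equiv s\pmod m$ such that $s'J$ is a sum of $\rho$ matrices of rank at most $2$. If $\rho<R$, then $s'J$ is singular, so $s'=0$ and $z^s=1$: the word is too short to see $\zeta$. If $\rho\ge r$, then $w(G)=G'$ by (C2), and $w(G)z^s=w(G)$: the word is long enough to absorb $z^s$. For $R\ge r$ one of the two cases occurs for every $\rho$.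

A small $R$ does not suffice. Let $G$ be free nilpotent of class $2$ on $t_1,\dots,t_4$, let $z=[t_1,t_2]$ and $R=1$. In $K$ we have $[t_3l_1,t_4l_1']=[t_3,t_4][t_1,t_2]$. This element of $G'$ corresponds to a matrix of rank $4$, so it is not a commutator in $G$, and $G$ is not verbally closed in $K$.
\end{example}

The example also shows why $L$ is kept as free as possible: a nontrivial power of $\zeta$ is never a product of fewer than $R$ commutators in $L$. The general statement is the following.

\begin{proposition}\label{prop:A}
For all $c\ge2$ and $r\ge1$ there is $R=R(c,r)$ with the following property. Let $m\ge0$, let $w$ be a word and $s$ an integer with $\zeta^s\in w(L_{R,m})$. Let $H$ be an $r$-generated nilpotent group of class at most $c$ and let $z\in\gamma_c(H)$ satisfy $z^m=1$. Then $w(H)z^s\subseteq w(H)$.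
\end{proposition}

Some condition on the position of $z$ is necessary: for a central $z\notin H'$ the word $\prod_{i\le R}[x_i,x_i']$ takes the value $\zeta$ in $L$ but does not absorb $z$.

\begin{lemma}\label{lem:vc}
Let $G$ be nilpotent of class $c\ge2$, and suppose that every finite subset of $G$ lies in an $r$-generated subgroup. Let $1\neq z\in\gamma_c(G)$ and $R=R(c,r)$. Then $G$ is verbally closed in the group $K$ of \eqref{eq:K}.
\end{lemma}

\begin{proof}
Let $w(k)=g\in G$, with $a,b,s$ as in \eqref{eq:split}. Write $z$ as a product of finitely many commutators of weight $c$ and their inverses, and let $H$ be an $r$-generated subgroup of $G$ that contains $a_1,\dots,a_n$ and all entries of these commutators. Then $z\in\gamma_c(H)$, and Proposition~\ref{prop:A} gives $g=w(a)z^s\in w(H)\subseteq w(G)$.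
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fg}]
Let $S$ be a generating set of $G$ with $r$ elements, choose any $1\ne z\in\gamma_c(G)$, and form $K$ with $R=R(c,r)$. By Lemma~\ref{lem:vc}, $G$ is verbally closed in $K$. A solution of $\Sigma_S$ in $G$ would consist of central elements of $G$, and the first equation would give $z=1$. So $G$ is not algebraically closed in $K$.
\end{proof}

If $G$ is not finitely generated, no finite $S$ forces the unknowns into the center. Instead we show that solvability of all the $\Sigma_S$ produces arbitrarily many commuting nonabelian subgroups, each of which costs a generator modulo one fixed prime.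

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
By Proposition~\ref{prop:abelian} it suffices to treat $G$ of class $c\ge2$, all of whose finitely generated subgroups are $r$-generated. Choose $z\in\gamma_c(G)$ of infinite order or, if $\gamma_c(G)$ is periodic, of prime order. Let $p$ be the order of $z$ in the second case and $p=2$ in the first; in both cases $z^n\neq1$ for every positive integer $n$ prime to $p$. Form $K$ with $R=R(c,r)$. By Lemma~\ref{lem:vc}, $G$ is verbally closed in $K$.

Suppose that $\Sigma_S$ is solvable in $G$ for every finite $S$. Solve it $r+1$ times, starting with $S=\emptyset$ and each time taking for $S$ the set of all elements found before. Let $H_\nu$ be the subgroup generated by the $\nu$-th solution. The finitely generated groups $H_1,\dots,H_{r+1}$ commute pairwise elementwise, and $z\in H_\nu'$ for all $\nu$.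

Each $H_\nu/Z(H_\nu)$ maps onto $\mathbb{Z}/p$. To see this, write $H=H_\nu$ and suppose not. Then the finitely generated abelian group $H/H'Z(H)$ has no quotient $\mathbb{Z}/p$, so it is finite of some order $n$ prime to $p$. For $j\ge2$, $a\in\gamma_{j-1}(H)$ and $b\in H$ write $b^n=b'b''$ with $b'\in H'$, $b''\in Z(H)$. By (C1), $[a,b]^n\equiv[a,b^n]=[a,b']\equiv1\pmod{\gamma_{j+1}(H)}$. So $n$ annihilates the abelian groups $\gamma_j(H)/\gamma_{j+1}(H)$ for $2\le j\le c$, and $z^{n^{c-1}}=1$ because $z\in H'$. This contradicts the choice of $p$.

Let $P=H_1\cdots H_{r+1}$. Multiplication is a surjective homomorphism $H_1\times\dots\times H_{r+1}\to P$. If $g_1\cdots g_{r+1}\in Z(P)$ with $g_\nu\in H_\nu$, then an element of $H_\nu$ commutes with the product and with all $g_\mu$, $\mu\neq\nu$, hence with $g_\nu$; so $g_\nu\in Z(H_\nu)$. Conversely, each $Z(H_\nu)$ is central in $P$. Therefore $P/Z(P)\cong\prod_\nu H_\nu/Z(H_\nu)$ maps onto $(\mathbb{Z}/p)^{r+1}$, and the finitely generated subgroup $P$ of $G$ is not $r$-generated. This contradiction shows that some $\Sigma_S$ is solvable in $K$ and not in $G$.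
\end{proof}

\begin{remark}
Finite rank enters twice: it fixes $R$, and it makes some $\Sigma_S$ unsolvable. The second point fails in general. In the central product of infinitely many discrete Heisenberg groups, with all the central generators identified with $z$, a finite set $S$ involves only finitely many factors, and $\Sigma_S$ is solved by the two generators of another factor together with trivial elements.
\end{remark}

\section{Alternating matrices and the values of a word in $L$}\label{sec:alt}

We begin the proof of Proposition~\ref{prop:A}. The first task is to measure the ``length'' of an arbitrary word, as $\rho$ did in Example~\ref{ex:two}. Since a word such as $[x,y]^5$ sees only powers divisible by $5$, the measure must record divisibility as well as rank.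

\subsection*{Invariants of an alternating matrix}
Recall the normal form: an alternating integer $k\times k$ matrix $C$ can be written as $C=P^TC^\circ P$ with $P\in GL_k(\mathbb{Z})$, where $C^\circ$ is block diagonal with blocks $\left(\begin{smallmatrix}0&d_i\\-d_i&0\end{smallmatrix}\right)$, $1\le i\le k/2$, $d_i\ge0$, $d_1\mid d_2\mid\cdots$, and a last zero row and column if $k$ is odd. Put $d_i=0$ for $i>k/2$. Every integer divides $0$, only $0$ is divisible by $0$, and congruence modulo $0$ is equality. An integer vector is \emph{primitive} if its coordinates have greatest common divisor $1$.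

\begin{lemma}\label{lem:alt}
Let $i\ge1$ and $\delta\ge0$. Then $\delta\mid d_i$ if and only if $C\equiv C_0\pmod\delta$ for some integer matrix $C_0$ of rank at most $2i-2$. In particular $d_i=d_i(C)$ depends only on the congruence class of $C$. If $C'$ is obtained from $C$ by deleting the rows and columns with indices in a set of $\kappa$ elements, then $d_i(C')\mid d_{i+\kappa}(C)$.
\end{lemma}

\begin{proof}
If $\delta\mid d_i$, then $\delta\mid d_j$ for all $j\ge i$; replace these blocks of $C^\circ$ by zero and apply $P$. Conversely, let $C\equiv C_0\pmod\delta$. If $d_i=0$, there is nothing to prove. Otherwise $2i\le k$, and the upper left $2i\times2i$ corner of $C^\circ$ is $M=B^TCB$, where $B$ consists of the first $2i$ columns of $P^{-1}$. The matrix $B^TC_0B$ is singular, so it annihilates a primitive vector $u\in\mathbb{Z}^{2i}$, and $Mu\in\delta\mathbb{Z}^{2i}$. The coordinates of $Mu$ are of the form $\pm d_ju_a$ with $j\le i$, and every coordinate $u_a$ of $u$ occurs. As $d_j\mid d_i$, we get $\delta\mid d_iu_a$ for all $a$, and $\delta\mid d_i$ since $u$ is primitive.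

The condition on $C$ is invariant under congruence, and a nonnegative integer is determined by its divisors; this gives the second claim. For the third, let $\delta=d_i(C')$ and $C'\equiv C_0'\pmod\delta$ with $C'_0$ of rank at most $2i-2$. Restoring the $\kappa$ deleted rows and $\kappa$ deleted columns of $C$ around $C_0'$ raises the rank by at most $2\kappa$ and gives a matrix congruent to $C$ modulo $\delta$. Hence $\delta\mid d_{i+\kappa}(C)$.
\end{proof}

\subsection*{Change of variables}
Let $\varphi\in\operatorname{Aut}(F_n)$, $w\in F_n$ and $w^*=\varphi^{-1}(w)$. For a tuple $A\in H^n$ let $A^*_i$ be the value of the word $\varphi(x_i)$ at $A$. Then $w^*(A^*)=w(A)$, and $A\mapsto A^*$ is a bijection of $H^n$, so $w^*(H)=w(H)$ for every group $H$. We call the passage from $(w,A)$ to $(w^*,A^*)$ a change of variables. The \emph{Nielsen moves} (permuting the $x_i$, inverting one, replacing $x_i$ by $x_ix_j^{\pm1}$ with $i\neq j$) induce generators of $GL_n(\mathbb{Z})$ on $F_n/F_n'$, so $\operatorname{Aut}(F_n)\to GL_n(\mathbb{Z})$ is onto. Adding a variable that does not occur in $w$ does not change $w(H)$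 either.

By a change of variables the vector of exponent sums of $w$ becomes $(e,0,\dots,0)$. So we may assume that $w$ is in \emph{standard form}:
\[
w=x_1^e\,w',\qquad w'\in F_n',\qquad w'\equiv\prod_{1\le i<j\le n}[x_i,x_j]^{c_{ij}}\pmod{\gamma_3(F_n)},
\]
where, if $e=0$, we take for $x_1$ a new variable that does not occur in $w'$. Let $C$ be the alternating $(n-1)\times(n-1)$ matrix with entries $c_{ij}$ for $2\le i<j\le n$; the index $1$ is left out.

\begin{lemma}\label{lem:L}
Let $w$ be in standard form. If $\zeta^s\in w(L_{R,m})$, then there is $s'\equiv s\pmod m$ with $s'\in d_R(C)\mathbb{Z}+e\mathbb{Z}$.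
\end{lemma}

\begin{proof}
Let $w(b)=\zeta^s$. If $e\ne0$, then $b_1^e\in L'$, so $b_1\in L'$ because $L/L'$ is torsion-free; thus $b_1$ is central and $[b_1,b_j]=1$. If $e=0$, then $c_{1j}=0$. In both cases, since $\gamma_3(L)=1$,
\[
\zeta^s=b_1^e\prod_{2\le i<j\le n}[b_i,b_j]^{c_{ij}} .
\]
Let $B$ be the $(n-1)\times2R$ matrix whose rows are the images $\bar b_2,\dots,\bar b_n$ in $\mathbb{Z}^{2R}$. Then $\sum_{2\le i<j}c_{ij}\,\bar b_i\wedge\bar b_j$ is the matrix $B^TCB$. Lifting the equation from $L'$ to $\Lambda^2\mathbb{Z}^{2R}$ gives
\[
s'J=e\beta+B^TCB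
\]
with $s'\equiv s\pmod m$ and an alternating integer matrix $\beta$ (a lift of $b_1$ if $e\neq0$). Let $\delta=\gcd(d_R(C),e)\ge0$. By Lemma~\ref{lem:alt}, $C\equiv C_0\pmod\delta$ with $C_0$ of rank at most $2R-2$, so $s'J\equiv B^TC_0B\pmod\delta$. By Lemma~\ref{lem:alt} again, $\delta$ divides $d_R(s'J)=|s'|$.
\end{proof}

\subsection*{Reduction to the free nilpotent group}
Fix $c\ge2$ and $r\ge1$, and let $\Gamma$ be the free nilpotent group of class $c$ on $t_1,\dots,t_r$. From now on $\gamma_j$ without argument means $\gamma_j(\Gamma)$. We claim that Proposition~\ref{prop:A} holds for any $R$ with the following property: for every word $w$ in standard form with $D=d_R(C)>0$,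
\begin{equation}\label{eq:goal}
w(\Gamma)\,\xi^{D}\subseteq w(\Gamma)\qquad\text{for all }\xi\in\gamma_c .
\end{equation}
Let $m,w,s,H,z$ be as in Proposition~\ref{prop:A}, with $w$ in standard form. As $z^m=1$, Lemma~\ref{lem:L} gives $z^s=z^{s'}=z^{e\lambda}\,(z^{\kappa})^{d_R(C)}$ with integers $\lambda,\kappa$. Since $z$ is central and $x_1$ has exponent sum $e$ in $w$, replacing $a_1$ by $a_1z^\lambda$ multiplies $w(a)$ by $z^{e\lambda}$; so $w(H)z^{e\lambda}\subseteq w(H)$. If $d_R(C)=0$, we are done. Otherwise choose a surjection $\Gamma\to H$. It maps $\gamma_c$ onto $\gamma_c(H)$ and $w(\Gamma)$ onto $w(H)$, so \eqref{eq:goal}, applied to a preimage $\xi\in\gamma_c$ of $z^\kappa$, gives $w(H)(z^\kappa)^D\subseteq w(H)$.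

\section{Freeing variables}\label{sec:free}

To prove \eqref{eq:goal} we take $A\in\Gamma^n$ and look for a tuple at which $w$ takes the value $w(A)\xi^D$. All variables are occupied by the entries of $A$, and we need pairs of variables that are free to produce $\xi^D$. The point is that $\Gamma$ has bounded size: after a change of variables only a bounded number of entries are nontrivial.

The factors $\gamma_j/\gamma_{j+1}$ of $\Gamma$ are free abelian of finite rank (see Section~\ref{sec:end}). Refining the lower central series, we obtain a series $\Gamma=\Gamma_0>\Gamma_1>\dots>\Gamma_h=1$ with each $\Gamma_{i+1}$ normal in $\Gamma_i$ and $\Gamma_i/\Gamma_{i+1}\cong\mathbb{Z}$. The number $h$, the Hirsch length of $\Gamma$, depends only on $c$ and $r$.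

\begin{proposition}\label{prop:B}
There is $R'=R'(c,r)$ with the following property. Let $F$ be the free group on $x_1,\dots,x_{n_0},y_1,\dots,y_{R'},y_1',\dots,y_{R'}'$, let $w=w(x,y,y')\in F$ and $w_0(x)=w(x,1,1)$, and suppose that
\begin{equation}\label{eq:shape}
w\equiv w_0(x)\prod_{i=1}^{R'}[y_i,y_i']^{\delta_i}\pmod{\gamma_3(F)},\qquad 0<\delta_i\mid D ,
\end{equation}
for a positive integer $D$. Then for all $X\in\Gamma^{n_0}$ and $\xi\in\gamma_c$ there are $Y,Y'\in\Gamma^{R'}$ with $w(X,Y,Y')=w_0(X)\,\xi^D$.
\end{proposition}

\begin{proof}[Proof that Proposition~\ref{prop:B} implies \eqref{eq:goal} for $R=R'+2h+1$]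
Let $w$ be in standard form with $D=d_R(C)>0$, so that $n-1\ge2R$, and let $A\in\Gamma^n$. We use two operations. A change of variables by an automorphism of $F(x_2,\dots,x_n)$, extended by $x_1\mapsto x_1$, preserves the standard form, the set $w(\Gamma)$ and the value $w(A)$; by (C3) it replaces $C$ by a congruent matrix. Substituting $1$ for a variable $x_i$, $i\geq2$, with $A_i=1$ gives a word whose values are values of $w$ and which still takes the value $w(A)$; it deletes the index $i$ from $C$.

\emph{Step 1: most entries become trivial.} Nielsen moves on $(A_2,\dots,A_n)$ perform the Euclidean algorithm on the images in $\Gamma_0/\Gamma_1\cong\mathbb{Z}$; so we can arrange $A_3,\dots,A_n\in\Gamma_1$. Moves on $(A_3,\dots,A_n)$ alone, guided by $\Gamma_1/\Gamma_2\cong\mathbb{Z}$, then give $A_4,\dots,A_n\in\Gamma_2$. After $h$ such rounds $A_i\in\Gamma_h=1$ for $i>h+1$. Rename $x_{h+2},\dots,x_n$ as $y_1,y_2,\dots$. Any change of variables among the $y$'s alone keeps their values equal to $1$.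

\emph{Step 2: the mixed commutators are removed.} Consider the matrix of exponents of the $[x_i,y_j]$, $1\le i\le h+1$, in $w'$ modulo $\gamma_3(F_n)$. It has $h+1$ rows. A unimodular change of the $y$'s acts on it by column operations, and by the Euclidean algorithm, applied row by row, we make all columns after the first $h+1$ zero. Substitute $y_1=\dots=y_{h+1}=1$. Modulo $\gamma_3$, the new $w'$ is a product of commutators $[x_i,x_j]$ and commutators $[y_i,y_j]$. Let $C'$ be the alternating matrix of exponents of the latter.

\emph{Step 3: enough good blocks survive.} The matrix $C'$ arises from a matrix congruent to $C$ by deleting $2h+1$ indices: those of $x_2,\dots,x_{h+1}$ and those of the $h+1$ substituted variables. By Lemma~\ref{lem:alt}, $d_{R'}(C')$ divides $d_{R'+2h+1}(C)=D\neq0$. So $\delta_i=d_i(C')$ satisfies $0<\delta_i\mid D$ for $i\le R'$. Change the remaining $y$'s so that $C'$ is in normal form; no mixed commutators appear. Call the variables of the first $R'$ blocks $y_i,y_i'$ and substitute $1$ for the other $y$'s.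

We obtain a word $\tilde w(x_1,\dots,x_{h+1},y,y')$ with $\tilde w(\Gamma)\subseteq w(\Gamma)$ and
\[
\tilde w\equiv x_1^e\prod_{i<j\le h+1}[x_i,x_j]^{\tilde c_{ij}}\prod_{i\le R'}[y_i,y_i']^{\delta_i}\pmod{\gamma_3(F)} .
\]
Setting $y=y'=1$ shows that $\tilde w_0\equiv x_1^e\prod[x_i,x_j]^{\tilde c_{ij}}$, so $\tilde w$ satisfies \eqref{eq:shape} with $n_0=h+1$. For $X=(A_1,\dots,A_{h+1})$, the first entries of the transformed tuple, $\tilde w_0(X)$ is the original value $w(A)$. Proposition~\ref{prop:B} gives $w(A)\xi^D\in\tilde w(\Gamma)\subseteq w(\Gamma)$.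
\end{proof}

It remains to prove Proposition~\ref{prop:B}.

\section{Correcting the value; classes two and three}\label{sec:correct}

For $c=2$ Proposition~\ref{prop:B} holds with $R'=r$. Words in $\gamma_3(F)$ vanish on $\Gamma$, so $w(X,Y,Y')=w_0(X)\prod_i[Y_i,Y_i']^{\delta_i}$. By (C2) write $\xi=\prod_{i\le r}[t_i,\eta_i]$, and put $Y_i=t_i$, $Y_i'=\eta_i^{D/\delta_i}$. Then $\prod_i[Y_i,Y_i']^{\delta_i}=\prod_i[t_i,\eta_i]^D=\xi^D$ by (C1).

The same recipe works on each layer $\gamma_{j+1}/\gamma_{j+2}$ in any class, and it needs only that the $Y_i$ generate $\Gamma$ modulo $\gamma_2$. Let $w$ satisfy \eqref{eq:shape}, with $R'\ge r$ arbitrary for the moment. For an integer matrix $q=(q_{ik})\in\mathbb{Z}^{R'\times r}$ put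
\[
Y_i(q)=\prod_{k=1}^r t_k^{\,q_{ik}}\qquad(1\le i\le R').
\]
Call $q$ \emph{unimodular} if $q^T\colon\mathbb{Z}^{R'}\to\mathbb{Z}^r$ is onto. In this case choose $\tau\in\mathbb{Z}^{R'\times r}$ with $q^T\tau=I_r$ and put $\pi_{ik}=(D/\delta_i)\tau_{ik}\in\mathbb{Z}$; here $\delta_i\mid D$ is used. Then
\begin{equation}\label{eq:pi}
\sum_{i}\delta_i\,q_{il}\,\pi_{ik}=\begin{cases}D,&k=l,\\0,&k\ne l.\end{cases}
\end{equation}

\begin{lemma}\label{lem:var}
Let $q$ be unimodular, $Y=Y(q)$, $1\le j\le c-1$ and $\eta_1,\dots,\eta_r\in\gamma_j$. Put $\theta_i=\prod_k\eta_k^{\pi_{ik}}\in\gamma_j$. Then for all $X$ and $Y'$, with $Y'\theta=(Y_1'\theta_1,\dots,Y_{R'}'\theta_{R'})$,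
\[
w(X,Y,Y'\theta)\equiv w(X,Y,Y')\prod_{k=1}^r[t_k,\eta_k]^D\pmod{\gamma_{j+2}} .
\]
\end{lemma}

\begin{proof}
We first show: if $v\in\gamma_s(F)$ and the arguments are multiplied by elements of $\gamma_j$, then the value of $v$ does not change modulo $\gamma_{j+s-1}$. For $s=1$ this holds because $\gamma_j$ is normal. Let $s\ge2$. Congruence modulo a normal subgroup respects products and inverses, so it suffices to treat generators $v=[a,b]$ with $a\in\gamma_{s-1}(F)$, $b\in F$. Write $a,b$ also for the old values. By induction the new value is $[a\alpha,b\beta]$ with $\alpha\in\gamma_{j+s-2}$ and $\beta\in\gamma_j$. Modulo $\gamma_{j+s-1}$ the element $\alpha$ is central, so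
\[
[a\alpha,b\beta]\equiv[a,b\beta]=[a,\beta]\,[a,b]\,[a,b,\beta]\equiv[a,b],
\]
since $[a,\beta]\in\gamma_{j+s-1}$ and $[a,b,\beta]\in\gamma_{j+s}$.

Write $w=w_0(x)\prod_i[y_i,y_i']^{\delta_i}\,v$ with $v\in\gamma_3(F)$. By the case $s=3$, the value of $v$ does not change modulo $\gamma_{j+2}$. Next,
\[
[Y_i,Y_i'\theta_i]=[Y_i,\theta_i]\,[Y_i,Y_i']\,[Y_i,Y_i',\theta_i]\equiv[Y_i,\theta_i]\,[Y_i,Y_i']\pmod{\gamma_{j+2}},
\]
and $[Y_i,\theta_i]\in\gamma_{j+1}$ is central modulo $\gamma_{j+2}$. So the value of $w$ is multiplied by $\prod_i[Y_i,\theta_i]^{\delta_i}$, and by (C1) and \eqref{eq:pi}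
\[
\prod_i[Y_i,\theta_i]^{\delta_i}\equiv\prod_{k,l}[t_l,\eta_k]^{\sum_i\delta_iq_{il}\pi_{ik}}\equiv\prod_k[t_k,\eta_k]^D\pmod{\gamma_{j+2}}.\qedhere
\]
\end{proof}

By (C2), the lemma lets us multiply the value of $w$ by any $D$-th power in the layer $\gamma_{j+1}/\gamma_{j+2}$, and for $j=c-1$ by $\xi^D$ exactly. The difficulty for $c\ge3$ is that the nontrivial elements $Y_i$ also enter the uncontrolled factor $v\in\gamma_3(F)$. Already at $Y'=1$ there is an error
\[
U(q)=w_0(X)^{-1}\,w(X,Y(q),1),
\]
and the lemma removes only errors that are $D$-th powers.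

\begin{example}\label{ex:three}
Let $c=3$, $r=2$, $X=t_1$ and
\[
w=\prod_{i=1}^{R'}[y_i,y_i']^{D}\ \prod_{i=1}^{R'}[x,y_i,y_i],\qquad w_0=1 .
\]
By (C1), $[t_1,Y_i]\equiv[t_1,t_2]^{q_{i2}}\pmod{\gamma_3}$, and
\[
U(q)=[t_1,t_2,t_1]^{\sum_iq_{i1}q_{i2}}\ [t_1,t_2,t_2]^{\sum_iq_{i2}^2},
\]
where the two commutators form a basis of the free abelian group $\gamma_3$. For unimodular $q$ the second column is nonzero, so $U(q)\ne1$: the error cannot be avoided, however large $R'$ is. It suffices, though, that $D$ divide both exponents. Take $D=8$. If $R'\le4$, then $\sum_iq_{i2}^2\equiv0\pmod8$ forces all $q_{i2}$ to be even (odd squares are $1$ and even squares are $0$ or $4$ modulo $8$), so $q$ is not unimodular. If $R'=5$, the columns $(1,-1,0,0,0)^T$ and $(1,1,1,1,2)^T$ give exponents $0$ and $8$, and rows $1$ and $3$ have determinant $1$, so $q$ is unimodular. Then $U(q)=\nu^8$ with $\nu=[t_1,t_2,t_2]$, and Lemma~\ref{lem:var} with $j=2$ and $\prod_k[t_k,\eta_k]=\xi\nu^{-1}$ yields the value $\xi^8$.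
\end{example}

So we must solve polynomial congruences in $q$ modulo an arbitrary integer, under a primitivity condition, and with a number of unknowns $R'$ that depends neither on the modulus nor on the polynomials. A zero over $\mathbb{Q}$ may not exist, as in the example, but zeros over the fields $\mathbb{Q}_p$ do.

\section{Forms in many variables over $\mathbb{Q}_p$}\label{sec:forms}

A form is a homogeneous polynomial; the zero polynomial counts as a form of every degree. What matters below is that the bounds do not depend on $p$.

\begin{lemma}\label{lem:diag}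
For every $d\ge1$ there is $\Psi(d)$ such that, for every prime $p$, every equation $\sum_{i=1}^nb_i\lambda_i^d=0$ with $b_i\in\mathbb{Q}_p$ and $n\ge\Psi(d)$ has a nontrivial solution in $\mathbb{Q}_p$.
\end{lemma}

\begin{proof}
By the Hilbert--Waring theorem there is $g=g(d)$ such that every natural number is a sum of $g$ $d$-th powers of nonnegative integers. Write $p^j-1$ in this way for each $j\ge1$. The resulting sequence in the compact space $\mathbb{Z}_p^{g}$ has a convergent subsequence, and its limit satisfies $\mu_1^d+\dots+\mu_g^d=-1$. Put $\mu_0=1$.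

If some $b_i$ is $0$, a standard basis vector is a solution; so let all $b_i\neq0$. The group $\mathbb{Q}_p^\times$ is isomorphic to $\mathbb{Z}\times\mathbb{Z}_p\times(\text{finite cyclic group})$, and each factor has at most $d$ classes modulo $d$-th powers, since $|\mathbb{Z}_p/d\mathbb{Z}_p|$ is the $p$-part of $d$. So $\mathbb{Q}_p^\times$ has at most $d^3$ classes. If $n\ge\Psi(d):=d^3g+1$, some $g+1$ coefficients lie in one class, say $b_{i_j}=b\sigma_j^d$ for $0\le j\le g$. Put $\lambda_{i_j}=\mu_j/\sigma_j$ and let the other $\lambda_i$ be $0$. The sum is $b\sum_{j=0}^g\mu_j^d=0$, and $\lambda_{i_0}\neq0$.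
\end{proof}

\begin{lemma}[Brauer, 1945]\label{lem:brauer}
For all $d,M\geq1$ there is $N_0(d,M)\ge1$ such that, for every prime $p$, any at most $M$ forms over $\mathbb{Q}_p$ of degrees in $\{1,\dots,d\}$ in at least $N_0(d,M)$ variables have a common nontrivial zero in $\mathbb{Q}_p$.
\end{lemma}

\begin{proof}
The idea is to find a subspace on which one form of top degree is diagonal and all the others vanish. Let $T(d,a)$ be the statement: for each $M\ge0$ there is $N(d,a,M)$, independent of $p$, such that any $a$ forms of degree $d$ and $M$ forms of degrees in $\{1,\dots,d-1\}$ in at least $N(d,a,M)$ variables have a common nontrivial zero. (For $d=1$ there are no forms of the second kind.) The lemma is $T(d+1,0)$. We use induction on $d$ and, for fixed $d$, on $a$. The statement $T(1,a)$ is linear algebra, with $N=a+1$. For $d\ge2$, $T(d,0)$ follows from the statements $T(d-1,a')$ with $N(d,0,M)=\max_{a'\le M}N(d-1,a',M-a')$, where $a'$ is the number of forms of degree $d-1$.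

Let $d\ge2$, assume $T(d,a)$, and let forms $f_0,\dots,f_a$ of degree $d$ and $M$ forms of lower degree in $n$ variables be given. Put $k=\Psi(d)$. We choose linearly independent vectors $v_1,\dots,v_k$ one at a time, so that on the span of those chosen $f_0(\sum\lambda_\iota v_\iota)=\sum\lambda_\iota^df_0(v_\iota)$ and all the other given forms vanish identically. Suppose $v_1,\dots,v_i$ are chosen, $0\le i<k$. We look for $x=v_{i+1}\ne0$ in a fixed complement of their span. For each given form $f$, of degree $d'\le d$, expand
\[
f(\lambda_1v_1+\dots+\lambda_iv_i+\mu x)=\sum_{j=0}^{d'}\mu^j\sum_{|\alpha|=d'-j}\lambda^\alpha f_\alpha(x),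
\]
where $\alpha$ runs over exponent vectors of length $i$ and $f_\alpha$ is a form of degree $d'-|\alpha|$ in $x$. We require $f_\alpha(x)=0$ whenever $1\le|\alpha|\le d'-1$. Then only the terms $j=0$ and $j=d'$ remain:
\[
f(\lambda_1v_1+\dots+\lambda_iv_i+\mu x)=f(\lambda_1v_1+\dots+\lambda_iv_i)+\mu^{d'}f(x).
\]
We also require $f(x)=0$ for every given form $f$ other than $f_0$. With these conditions $v_1,\dots,v_{i+1}$ have the desired property. The conditions consist of $a$ forms of degree $d$ and at most $M'=(a+1+M)d^k+M$ forms of degrees in $\{1,\dots,d-1\}$, since there are at most $d^k$ vectors $\alpha$ with entries below $d$. The complement has dimension at least $n-k$, so by $T(d,a)$ the vector $x$ exists if $n\ge N(d,a,M')+k$. After $k$ steps Lemma~\ref{lem:diag} gives $\lambda\neq0$ with $\sum\lambda_\iota^df_0(v_\iota)=0$, and $\sum\lambda_\iota v_\iota\ne0$ is a common zero. This proves $T(d,a+1)$.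
\end{proof}

\section{Congruence subgroups and the end of the proof}\label{sec:end}

In class $3$ the error $U(q)$ lies in the last layer, and one correction suffices. In higher class the error is spread over several layers, and a correction in one layer disturbs the deeper ones. We therefore need a notion of ``divisible by $E$ in all layers at once'' that defines a normal subgroup, is expressed by polynomial congruences in $q$, and is satisfied by bounded powers. The Magnus embedding provides it.

\subsection*{The Magnus embedding}
Let $\mathcal{A}=\mathbb{Z}\langle T_1,\dots,T_r\rangle/(T_1,\dots,T_r)^{c+1}$ be the ring of noncommutative integer polynomials truncated above degree $c$, and $\mathcal{A}_j$ its part of degree $j$. The following facts are standard (\cite[Ch.~5]{MKS}, \cite[II, \S3]{Bourbaki}). The map $t_k\mapsto1+T_k$ embeds $\Gamma$ in the unit group $\mathcal{A}^\times$. The subgroup $\gamma_j$ consists of the $g\in\Gamma$ such that $g-1$ has only terms of degree at least $j$. For $j\le c$, taking the term of degree $j$ of $g-1$ embeds $\gamma_j/\gamma_{j+1}$ in $\mathcal{A}_j$, and the image, the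 part of degree $j$ of the free Lie ring, is a direct summand of $\mathcal{A}_j$.

For $E\ge1$ let $\Gamma(E)$ be the kernel of $\Gamma\to(\mathcal{A}/E\mathcal{A})^\times$. It is a normal subgroup, it consists of the $g$ such that all coefficients of $g-1$ are divisible by $E$, and $\Gamma(E)\subseteq\Gamma(E')$ if $E'\mid E$.
\begin{itemize}
\item[(M1)] If $g\in\gamma_j\cap\Gamma(E)$ and $j\le c$, then the class of $g$ in $\gamma_j/\gamma_{j+1}$ is divisible by $E$. Indeed, its image lies in $E\mathcal{A}_j$ and in a direct summand $\mathcal{L}_j$, and $E\mathcal{A}_j\cap\mathcal{L}_j=E\mathcal{L}_j$.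
\item[(M2)] If $g\in\Gamma$, then $g^{c!E}\in\Gamma(E)$. Indeed, $\alpha=g-1$ satisfies $\alpha^{c+1}=0$, so $g^{c!E}=\sum_{i\le c}\binom{c!E}{i}\alpha^i$, and $\binom{c!E}{i}=\frac{c!E}{i}\binom{c!E-1}{i-1}$ is divisible by $E$ for $1\le i\le c$.
\end{itemize}

Let $M_0=r+r^2+\dots+r^c$ be the number of monomials $\mu$ in the $T_k$ with $1\le\deg\mu\le c$; below $\mu$ ranges over these. Define
\[
N_0=N_0(c,cM_0),\qquad R'=N_0+r .
\]
Let $w,D,X,\xi$ be as in Proposition~\ref{prop:B}.

\subsection*{The choice of $Y$}

\begin{lemma}\label{lem:Y}
For every $E\ge1$ there is a unimodular $q\in\mathbb{Z}^{R'\times r}$ with $U(q)\in\gamma_2\cap\Gamma(E)$.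
\end{lemma}

\begin{proof}
By \eqref{eq:shape}, $w(x,y,1)\equiv w_0(x)\pmod{\gamma_3(F)}$, so $U(q)\in\gamma_2$ for every $q$.

\emph{The coefficients are polynomials.} Consider families of elements of $\mathcal{A}$, indexed by $q$, in which the coefficient of each monomial of degree $j$ is a polynomial over $\mathbb{Q}$ in the $q_{ik}$ of total degree at most $j$. Constant families are of this kind. So are the families $(1+T_k)^{\pm q_{ik}}=\sum_{j\le c}\binom{\pm q_{ik}}{j}T_k^j$. A product of two such families is one, because the coefficient of $\mu$ in a product is the sum over factorizations $\mu=\mu_1\mu_2$ of the products of coefficients. As $U(q)$ is a product of the constants $X_i^{\pm1}$ and the factors $t_k^{\pm q_{ik}}$, the coefficient of $\mu$ in $U(q)$ is $P_\mu(q)$ for a polynomial $P_\mu$ over $\mathbb{Q}$ of degree at most $c$. Since $U(0)=1$, we have $P_\mu(0)=0$.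

\emph{A $p$-adic zero of full rank.} Let $p$ be a prime. We claim that there is $q_p\in\mathbb{Z}_p^{R'\times r}$ with $P_\mu(q_p)=0$ for all $\mu$, whose columns form a basis of a direct summand of $\mathbb{Z}_p^{R'}$. A nontrivial zero in all $R'r$ unknowns at once need not have independent columns, so we choose the columns $q^{(1)},\dots,q^{(r)}$ one at a time, such that $q^{(1)},\dots,q^{(k)}$ is a basis of a direct summand and $P_\mu(q^{(1)},\dots,q^{(k)},0,\dots,0)=0$ for all $\mu$. This holds for $k=0$. Given $k<r$ columns, let $W$ be a complement of their span in $\mathbb{Z}_p^{R'}$; it is free of rank $R'-k\ge N_0$. The expressions $P_\mu(q^{(1)},\dots,q^{(k)},y,0,\dots,0)$ are polynomials over $\mathbb{Q}_p$ in the coordinates of $y\in W$, of degree at most $c$ and with zero constant term. Their homogeneous components are at most $cM_0$ forms of degrees $1,\dots,c$. By Lemma~\ref{lem:brauer} these have a common zero $y\neq0$ in $W\otimes\mathbb{Q}_p$. Every multiple of $y$ is again a common zero; this is why we pass to components. Multiply $y$ by a power of $p$ so that it lies in $W$ but not in $pW$. Then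 some coordinate of $y$ is a unit, $y$ spans a direct summand of $W$, and $q^{(k+1)}=y$ will do.

\emph{Approximation by an integer matrix.} Let $\Pi$ be the set of primes dividing $E$; if it is empty, take the first $r$ columns of the identity matrix. Choose $b\ge1$ and a common denominator $\Delta$ of the coefficients of all $P_\mu$ such that $p^b\in E\Delta\mathbb{Z}_p$ for all $p\in\Pi$. If $q\equiv q_p\pmod{p^b}$, then $\Delta P_\mu(q)\equiv\Delta P_\mu(q_p)=0\pmod{p^b}$, so $P_\mu(q)\in E\mathbb{Z}_p$. For $p\in\Pi$ complete the columns of $q_p$ to a basis of $\mathbb{Z}_p^{R'}$. Since $R'>r$, at least one column is added, and dividing it by the determinant, a unit, gives a matrix $Q_p\in SL_{R'}(\mathbb{Z}_p)$. The map $SL_{R'}(\mathbb{Z})\to\prod_{p\in\Pi}SL_{R'}(\mathbb{Z}/p^b)$ is onto: over the local ring $\mathbb{Z}/p^b$ Gaussian elimination with unit pivots shows that $SL_{R'}$ is generated by elementary matrices, and by the Chinese remainder theorem an elementary matrix in one factor is the image of an elementary integer matrix that is trivial in the other factors. Let $Q\in SL_{R'}(\mathbb{Z})$ satisfy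 $Q\equiv Q_p\pmod{p^b}$ for all $p\in\Pi$, and let $q$ consist of its first $r$ columns. Then $q^T$ consists of the first $r$ rows of the invertible matrix $Q^T$, so $q$ is unimodular. Each $P_\mu(q)$ is an integer, being a coefficient of $U(q)\in\mathcal{A}$, and it lies in $E\mathbb{Z}_p$ for all $p\mid E$. Hence $E\mid P_\mu(q)$ and $U(q)\in\Gamma(E)$.
\end{proof}

\subsection*{Successive approximation}
Each correction costs a factor $D$, from Lemma~\ref{lem:var}, and a factor $c!$, from (M2), and at the last layer a factor $D$ must be left. Accordingly put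
\[
E_j=D\,(D\,c!)^{c-1-j}\quad(1\le j\le c-1),\qquad\text{so that}\qquad E_j=D\,c!\,E_{j+1},\quad E_{c-1}=D .
\]

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Take $q$ from Lemma~\ref{lem:Y} with $E=E_1$ and fix $Y=Y(q)$. For $Y'\in\Gamma^{R'}$ write $V(Y')=w_0(X)^{-1}w(X,Y,Y')$. We show by induction on $j$, $1\le j\le c-1$, that there is $Y'$ with
\[
V(Y')\in\gamma_{j+1}\cap\Gamma(E_j).
\]
For $j=1$ take $Y'=1$, since $V(1)=U(q)$. Suppose $Y'$ is found for some $j\le c-2$. By (M1) and (C2),
\[
V(Y')\equiv\prod_k[t_k,\eta_k']^{E_j}\pmod{\gamma_{j+2}}
\]
with $\eta_k'\in\gamma_j$. Put $\eta_k=(\eta_k')^{-c!E_{j+1}}$, which lies in $\gamma_j\cap\Gamma(E_{j+1})$ by (M2), and let $\theta_i$ be as in Lemma~\ref{lem:var}. By that lemma and (C1),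
\[
V(Y'\theta)\equiv V(Y')\prod_k[t_k,\eta_k']^{-Dc!E_{j+1}}=V(Y')\prod_k[t_k,\eta_k']^{-E_j}\equiv1\pmod{\gamma_{j+2}} .
\]
The $\theta_i$ are products of powers of the $\eta_k$, so they lie in the normal subgroup $\Gamma(E_{j+1})$, and $V(Y'\theta)\equiv V(Y')$ modulo $\Gamma(E_{j+1})$. As $V(Y')\in\Gamma(E_j)\subseteq\Gamma(E_{j+1})$, we get $V(Y'\theta)\in\gamma_{j+2}\cap\Gamma(E_{j+1})$. This completes the induction.

For $j=c-1$ we have $Y'$ with $V(Y')\in\gamma_c\cap\Gamma(D)$. Since $\gamma_{c+1}=1$, (M1) gives $V(Y')=\nu^D$ with $\nu\in\gamma_c$, and (C2) gives $\eta_k\in\gamma_{c-1}$ with $\prod_k[t_k,\eta_k]=\xi\nu^{-1}$. For $j=c-1$ the congruence of Lemma~\ref{lem:var} is an equality, and $\gamma_c$ is central, so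
\[
w(X,Y,Y'\theta)=w_0(X)\,\nu^D(\xi\nu^{-1})^D=w_0(X)\,\xi^D.\qedhere
\]
\end{proof}

By Section~\ref{sec:free}, property \eqref{eq:goal} holds for $R=N_0(c,cM_0)+r+2h+1$, a number that depends only on $c$ and $r$. By Section~\ref{sec:alt} this proves Proposition~\ref{prop:A}, and with it Theorems~\ref{thm:fg} and~\ref{thm:rank}.

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, II \S3.

\bibitem{Denissov}
Filipp D. Denissov, \emph{Finite normal subgroups of strongly verbally closed groups}, arXiv:2301.02752 (2023).

\bibitem{MKS}
Magnus, Karrass, Solitar, \emph{Combinatorial Group Theory}, Ch.~5.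

\end{thebibliography}
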